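# A dualizable semigroup that generates a residually large variety

## Two copies of $S_3$ and a coset space of twelve points

Let $S_3$ be generated by a rotation $\tau$ of order $3$ and a reflection $\sigma$, so that $\sigma^2=1$ and $\sigma\tau\sigma^{-1}=\tau^{-1}$. With $[a,b]=aba^{-1}b^{-1}$ we get
$$[\sigma,\tau]=\tau^{-1}\tau^{-1}=\tau^{-2}=\tau .$$
Put $H=S_3\times S_3$ and $K=\{(\tau^i,\tau^{-i}):i=0,1,2\}$. This subgroup is not normal: conjugating $(\tau,\tau^{-1})$ by $(\sigma,1)$ gives $(\tau^{-1},\tau^{-1})\notin K$. So we only have the set $H/K$ of left cosets, of size $36/3=12$. Let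
$$S=H\cup H/K\cup\{0\},\qquad h\cdot h'=hh',\qquad h\cdot h'K=hh'K,\qquad\text{all other products }0 .$$
This is a semigroup with $36+12+1=49$ elements: both $(ab)c$ and $a(bc)$ are nonzero exactly when $a,b\in H$ and $c\ne0$, and then they agree.

Consider two points of the coset space, $\mathbf c=K$ and $\mathbf d=(\tau,1)K$. They differ, since $(\tau,1)\notin K$. Also $\mathbf d=(1,\tau)K$, because $(1,\tau)(\tau,\tau^{-1})=(\tau,1)$. So $\mathbf d$ does not remember in which coordinate the $\tau$ was placed.

Now let $\theta$ be a congruence of $S$ that identifies $(\sigma,1)$ with $(1,\sigma)$. What else must it identify? Multiply on the left by $(1,\sigma)$: the element $t=(\sigma,\sigma)$ becomes related to $1$. Since $t^{-1}=t$,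
$$(\tau,1)=([\sigma,\tau],1)=t\,(\tau,1)\,t^{-1}(\tau,1)^{-1}\ \mathrel\theta\ (\tau,1)(\tau,1)^{-1}=1 .$$
Multiply on the right by the point $K$: we get $\mathbf d=(\tau,1)K\mathrel\theta K=\mathbf c$. So whoever wants to keep the two points $\mathbf c,\mathbf d$ apart must keep $(\sigma,1)$ and $(1,\sigma)$ apart.

Nothing here depends on there being only two coordinates. With $\kappa$ coordinates, keeping one pair of points apart will force $\kappa$ elements to stay pairwise distinct. And all of this comes from one small semigroup, as follows.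

**Definition.** For a group $G$ let $M_G=G\cup X\cup\{0\}$ (disjoint union), $X=\{x_g:g\in G\}$, with
$$g\cdot h=gh,\qquad g\cdot x_h=x_{gh},\qquad x_h\cdot m=0\cdot m=m\cdot0=0\qquad(g,h\in G,\ m\in M_G).\tag{1}$$

A product $ab$ is nonzero iff $a\in G$ and $b\neq0$, and it lies in $G$ iff $a,b\in G$. So $(ab)c$ and $a(bc)$ are both nonzero iff $a,b\in G$ and $c\in G\cup X$, and then they agree; $M_G$ is a semigroup. Its only idempotents are $0$ and $1$, and left multiplication by elements of $G$ acts freely on $G$ and on $X$. For $G=S_3$ it has $6+6+1=13$ elements.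

The pairs $(g_1,g_2)$, $(x_{g_1},x_{g_2})$ and $(0,0)$ form a subsemigroup of $M_{S_3}^2$. Identifying $(x_{g_1},x_{g_2})$ with $(x_{h_1},x_{h_2})$ when $(g_1,g_2)K=(h_1,h_2)K$ gives exactly $S$.

## Subdirectly irreducible quotients over a nonabelian group

Let $\mathsf V(M)$ be the variety generated by $M$. A semigroup $S$ with at least two elements is *subdirectly irreducible* if it has a least congruence among those different from the equality relation $\Delta$; in particular two congruences different from $\Delta$ never intersect in $\Delta$. A variety is *residually small* if some cardinal bounds the sizes of its subdirectly irreducible members, and *residually large* otherwise. For example, the variety generated by the two-element group consists of the vector spaces over $\mathbb F_2$. A space of dimension at least $2$ has two nonzero subspaces that meet in $0$, so the only subdirectly irreducible member has two elements, and this variety is residually small.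

**Proposition 1.** If $G$ is a nonabelian finite group, then $\mathsf V(M_G)$ is residually large.

*Proof.* Choose $a,b\in G$ with $w=[a,b]\ne1$, let $\kappa$ be an infinite cardinal, and let $H=G^\kappa$. The tuples $h\in G^\kappa$, the tuples $(x_{h(i)})_{i<\kappa}$ for $h\in H$, and the zero tuple form a subsemigroup of $M_G^\kappa$ isomorphic to $M_H$. For $g\in G$ let $g_i\in H$ be $g$ in coordinate $i$ and $1$ elsewhere. Let
$$K=\Big\{f\in\langle w\rangle^\kappa:\ f\text{ finitely supported},\ \prod_i f(i)=1\Big\}\le H,$$
which is a subgroup because $\langle w\rangle$ is abelian. Identify $x_h$ with $x_{h'}$ when $hK=h'K$. This is a congruence on $M_H$: left multiplication by $g\in H$ preserves $hK=h'K$, all other left multiplications give $0$, and right multiplication of an element $x_h$ gives $0$. The quotient is $S=H\cup H/K\cup\{0\}\in\mathsf V(M_G)$ with $h\cdot h'K=hh'K$.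

Let $\mathbf c=K$ and $\mathbf d=w_0K$. Since the product of the entries of $w_0$ is $w\neq1$, we have $w_0\notin K$ and $\mathbf c\ne\mathbf d$. Since $w_0^{-1}w_i\in K$, we have $w_iK=w_0K=\mathbf d$ for all $i$.

By Zorn's lemma there is a congruence $\theta$ on $S$ maximal with $(\mathbf c,\mathbf d)\notin\theta$. Every congruence strictly above $\theta$ contains $(\mathbf c,\mathbf d)$, so $S/\theta$ is subdirectly irreducible. Suppose $i\ne j$ and $a_i\mathrel\theta a_j$. Then $t=a_j^{-1}a_i\mathrel\theta1$, and multiplying by $t^{-1}$ gives $t^{-1}\mathrel\theta1$. The element $t\,b_i\,t^{-1}b_i^{-1}$ has entry $[a,b]=w$ at $i$, entry $a^{-1}a=1$ at $j$, and $1$ elsewhere, so it is $w_i$. Hence $w_i\mathrel\theta b_ib_i^{-1}=1$. Multiplying on the right by the point $K$ gives $\mathbf d=w_iK\mathrel\theta K=\mathbf c$, a contradiction. So the elements $a_i$ ($i<\kappa$) are pairwise inequivalent, and $|S/\theta|\ge\kappa$. As $\kappa$ was arbitrary, $\mathsf V(M_G)$ is residually large. $\square$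

So a $13$-element semigroup generates a variety with arbitrarily large irreducible building blocks. Does such wildness in the variety prevent a good dual representation of the quasivariety?

## Natural dualities and what we shall prove

We use the general theory of natural dualities (Davey and Werner; Clark and Davey). Let $M$ be a finite semigroup. A $k$-ary relation $R\subseteq M^k$ is *compatible* if it is a subalgebra of $M^k$; a partial operation is compatible if it is a homomorphism from a subalgebra of some $M^k$ to $M$.

**Definition.** An *alter ego* of $M$ is $M$ with some finitary compatible operations, partial operations and relations, and the discrete topology. For $A\in\mathbb{ISP}(M)$ the set $\hom(A,M)\subseteq M^A$ carries the product topology and the pointwise structure: for instance $(h_1,\dots,h_k)$ is in relation $R$ if $(h_1(a),\dots,h_k(a))\in R$ for every $a\in A$. The semigroup $M$ is *dualizable* if for some alter ego, for every $A\in\mathbb{ISP}(M)$, every continuous structure-preserving map $\varphi:\hom(A,M)\to M$ is an evaluation $h\mapsto h(a)$ with $a\in A$.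 It is *nondualizable* otherwise, and *inherently nondualizable* if no finite algebra $N$ with $M\in\mathbb{ISP}(N)$ is dualizable.

Evaluations are always continuous and structure-preserving, so the definition asks that there be nothing else. Since $M\in\mathbb{ISP}(M)$, a dualizable $M$ is not inherently nondualizable.

*Example.* The two-element group $\mathbb Z_2$ is dualizable by $\langle\mathbb Z_2;+\rangle$ with the discrete topology. Let $A$ be a vector space over $\mathbb F_2$ and let $\varphi:\hom(A,\mathbb Z_2)\to\mathbb Z_2$ be continuous and additive. Since $\hom(A,\mathbb Z_2)$ is compact, $\varphi(h)$ depends only on $h|_B$ for some finite subspace $B$. Every functional on $B$ extends to $A$, so $\varphi$ induces an additive map $B^*\to\mathbb F_2$. This is evaluation at some $b\in B$, and then so is $\varphi$.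

Davey, Pitkethly and Willard showed that a finite algebra generating a residually large congruence meet semidistributive variety is inherently nondualizable. (Meet semidistributive means that $\alpha\wedge\beta=\alpha\wedge\gamma$ implies $\alpha\wedge\beta=\alpha\wedge(\beta\vee\gamma)$ for congruences.) Quackenbush and Szabó showed that a finite group with a nonabelian Sylow subgroup is inherently nondualizable. Jackson showed that every non-normal finite band is inherently nondualizable. Marcel Jackson's "Natural dualities, nilpotence and projective planes", arXiv:1406.3455 (2014), is the source of the question: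

*Is it true that a finite semigroup generating a residually large variety is inherently nondualizable?*

The first of these theorems does not decide the matter for $M_{S_3}$. The variety $\mathsf V(M_{S_3})$ contains $\mathbb Z_3^2$, and three distinct subgroups of order $3$ there give congruences with $\alpha\wedge\beta=\alpha\wedge\gamma=\Delta$ but $\alpha\wedge(\beta\vee\gamma)=\alpha$. Nor do the Sylow subgroups of $S_3$ help, since they are abelian. The answer to the question is no, and $M_{S_3}$ shows it. To state everything we need one more notion.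

**Definition.** A map $\varphi:\hom(A,M)\to M$ is *$k$-local* if for all $h_1,\dots,h_k\in\hom(A,M)$ there is $a\in A$ with $\varphi(h_i)=h_i(a)$ for all $i$. (It is then $j$-local for every $j\le k$.) The semigroup $M$ is *$k$-local* if for every finite $A\in\mathbb{ISP}(M)$ every $k$-local $\varphi$ is an evaluation.

*Example.* Let $G=1$, so $M_1=\{1,x,0\}$ with $1\cdot m=m$ and $x\cdot m=0\cdot m=0$, and take $A=M_1$. Let $h:M_1\to M_1$ be a homomorphism. If $h(1)=0$, then $h(x)=h(1)h(x)=0$ and $h(0)=h(x)^2=0$. If $h(1)=1$ and $h(x)=m$, then $h(0)=h(x\cdot1)=m\cdot1$ and $h(0)=m^2$. For $m=1$ this gives the constant $\underline1$, for $m=x$ the identity, and for $m=0$ the map $j$ with $1\mapsto1$ and $x,0\mapsto0$. So $\hom(A,M_1)=\{\underline0,\underline1,\mathrm{id},j\}$. A 1-local map has $\varphi(\underline0)=0$, $\varphi(\underline1)=1$, $\varphi(\mathrm{id})\in\{1,x,0\}$ and $\varphi(j)\in\{1,0\}$, which leaves six candidates. A 2-local map must have $(\varphi(\mathrm{id}),\varphi(j))$ equal to $(1,1)$, $(x,0)$ or $(0,0)$, and these are the three evaluations.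

**Theorem A.** Let $p$ be an odd prime, $1\ne C\le\mathbb F_p^*$, $G=\mathbb F_p\rtimes C$ (for example $G=S_3$). Then $M_G$ is dualizable and $M_G$ generates a residually large variety.

So it is false that a finite semigroup generating a residually large variety must be inherently nondualizable.

**Theorem B.** Let $G$ be any finite group. (a) $\mathsf V(M_G)$ is residually small iff $G$ is abelian. (b) $M_G$ is $k$-local for some $k$ iff $G$ is.

A semigroup $S$ is *nilpotent* if it has a zero and $S^k=\{0\}$ for some $k$, and *null* if $S^2=\{0\}$. For instance $\{a,a^2,0\}$ with $a^3=0$ is nilpotent and not null.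

**Theorem C.** If $M$ is a finite semigroup and $\mathsf V(M)$ contains a nilpotent semigroup that is not null, then $M$ is inherently nondualizable.

**Corollary D.** For commutative semigroups the answer is yes: a finite commutative semigroup generating a residually large variety is inherently nondualizable.

## Locality on finite algebras gives a duality

The next lemma lets us forget topology and infinite algebras. It is an instance of the Duality Compactness Theorem of Willard and Zádori.

**Lemma 2.** If the finite semigroup $M$ is $k$-local ($k\ge1$), then $M$ is dualizable, by the alter ego whose relations are all subalgebras of $M^k$.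

*Proof.* Let $A\in\mathbb{ISP}(M)$ and let $\varphi:\hom(A,M)\to M$ be continuous and preserve all subalgebras of $M^k$.

**Step 1. A finite part of $A$ that decides $\varphi$.** This step replaces continuity by finiteness. The space $\hom(A,M)$ is closed in $M^A$, hence compact. Each $h$ has a neighborhood, determined by finitely many elements of $A$, on which $\varphi$ is constant. Finitely many such neighborhoods cover. Since $A$ is locally finite, there is a finite subalgebra $B\le A$ such that $\varphi(h)$ depends only on $h|_B$.

**Step 2. A finite algebra from which extension is automatic.** This step finds a finite $C$ that mimics $A$. Let $R\le M^k$ and let $z:B\to R$ be a homomorphism. If $z$ extends to $C'\to R$ for every finite $C'$ with $B\le C'\le A$, then the sets of extensions form an inverse system of nonempty finite sets. Its limit is nonempty, so $z$ extends to $A\to R$. Hence for each pair $(R,z)$ such that $z$ does not extend to $A$, there is a finite $C_{R,z}$ to which $z$ does not extend. There are finitely many pairs; let $C$ be the finite subalgebra generated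 by $B$ and all the $C_{R,z}$. Then every $z:B\to R$ that extends to $C\to R$ extends to $A\to R$.

**Step 3. Transfer to $C$ and back.** Now we use $k$-locality of $M$ on $C$. Given $h\in\hom(C,M)$, apply Step 2 to $R=M^k$ and $(h,\dots,h)|_B$ to get $h'\in\hom(A,M)$ with $h'|_B=h|_B$. Put $\varphi_C(h)=\varphi(h')$, which is well defined by Step 1. Given $h_1,\dots,h_k\in\hom(C,M)$, let $R=\{(h_1(c),\dots,h_k(c)):c\in C\}\le M^k$. The map $(h_1,\dots,h_k)|_B:B\to R$ extends to $C\to R$, hence to some $(h_1',\dots,h_k'):A\to R$. As $\varphi$ preserves $R$, $(\varphi(h_1'),\dots,\varphi(h_k'))\in R$, that is, $\varphi_C(h_i)=h_i(c)$ for all $i$ and some $c\in C$. So $\varphi_C$ is $k$-local, hence evaluation at some $c\in C$. For $h\in\hom(A,M)$ we get $\varphi(h)=\varphi_C(h|_C)=h(c)$. $\square$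

## Tuples that look right on every few projections

By Lemma 2 our task is to show: given a finite $A\in\mathbb{ISP}(M_G)$ and a $k$-local $\varphi$, find the point $a$. We may take $A\le M_G^r$ with $r$ finite. There is a natural first attempt. The projections $\pi_1,\dots,\pi_r$ are homomorphisms, so if $\varphi$ is evaluation at a point, that point must be $a^*=(\varphi(\pi_1),\dots,\varphi(\pi_r))$. Locality says that for any $k$ coordinates some element of $A$ agrees with $a^*$ there. One would like to multiply such elements together to get $a^*\in A$.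

This stops at once. In $M_1^r$ ($r\ge2$) let $d_j$ be the tuple with $0$ in position $j$ and $x$ elsewhere, and let $A_r=\{0,d_1,\dots,d_r\}$. All products in $A_r$ are $0$, so multiplication cannot glue anything. The tuple $a^*=(x,\dots,x)$ agrees with $d_j$ on all coordinates but one, so any $r-1$ projections are satisfied simultaneously. But $a^*\notin A_r$. No fixed $k$ suffices if we look at projections only.

What removes the phantom tuple is the presence of other homomorphisms. For any $U\subseteq\{d_1,\dots,d_r\}$ the map $\chi_U$ sending $U$ to $x$ and the rest to $0$ is a homomorphism $A_r\to M_1$, since products are $0$ on both sides. The projections are $\pi_i=\chi_{U_i}$ with $U_i=\{d_j:j\ne i\}$. If $\varphi$ is 3-local and $\varphi(\chi_U)=\varphi(\chi_V)=x$, then applying 3-locality to $\chi_U,\chi_V,\chi_{U\cap V}$ gives $\varphi(\chi_{U\cap V})=x$. So if $\varphi(\pi_i)=x$ for all $i$, we reach $\varphi(\chi_\varnothing)=x$. But $\chi_\varnothing=\underline0$, which contradicts 1-locality.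

So the plan for general $A$ is to produce many homomorphisms into $\{1,x_1,0\}$, encoding subsets of $A$, and to intersect the sets that $\varphi$ "believes in" until a smallest one remains. This smallest set will locate the point up to an action of a group $H\in\mathbb{ISP}(G)$, and locality of $G$ finishes the job. We treat the group first.

## The groups $\mathbb F_p\rtimes C$ are 3-local

For a finite group, nonempty subsemigroups are subgroups and semigroup homomorphisms between groups are group homomorphisms, so locality of $G$ as a semigroup is a statement about groups.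

**Lemma 3.** Let $p$ be prime, $C\le\mathbb F_p^*$, $G=\mathbb F_p\rtimes C$ with $(v,\varepsilon)(v',\varepsilon')=(v+\varepsilon v',\varepsilon\varepsilon')$. Then $G$ is 3-local.

*Proof.* Let $H\le G^r$ be finite, $q=|C|$, and $N=H\cap\mathbb F_p^r$, where $\mathbb F_p$ stands for $\mathbb F_p\times\{1\}\le G$.

**Step 1. The structure of $H$.** We split $H$ into eigenspaces. $N$ is an elementary abelian $p$-group, normal in $H$. The quotient $H/N$ embeds in $C^r$, so it is abelian of order prime to $p$ and exponent dividing $q$. By the Schur–Zassenhaus theorem $H=NK$ with $N\cap K=1$ and $K\cong H/N$. Each $k\in K$ acts on $N$ by conjugation as a linear map annihilated by $t^q-1$. This polynomial splits over $\mathbb F_p$ with simple roots, namely the $q$ elements of $C$. Commuting diagonalizable maps are simultaneously diagonalizable, so $N=\bigoplus_{\chi\in\hat K}N_\chi$, where $\hat K=\hom(K,C)$ and $k$ acts on $N_\chi$ as the scalar $\chi(k)$.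

**Step 2. All homomorphisms $H\to G$.** We list them up to conjugation. For $\chi\in\hat K$ and $f\in N_\chi^*$, extended by $0$ on the other $N_\psi$, put $s_{f,\chi}(nk)=(f(n),\chi(k))$. Since $f(kn'k^{-1})=\chi(k)f(n')$ and $(nk)(n'k')=n(kn'k^{-1})\cdot kk'$, this is a homomorphism. Let $\iota_v$ be conjugation by $(v,1)$. We claim that every $\alpha\in\hom(H,G)$ equals some $\iota_v\circ s_{f,\chi}$.

The elements of $G$ of order dividing $p$ lie in $\mathbb F_p$, so $f:=\alpha|_N$ maps $N$ into $\mathbb F_p$, linearly. Let $\chi$ be the $C$-component of $\alpha|_K$. As $(w,\varepsilon)(v,1)(w,\varepsilon)^{-1}=(\varepsilon v,1)$, we have $f(knk^{-1})=\chi(k)f(n)$. If $n\in N_\psi$ with $\psi\ne\chi$, choose $k$ with $\psi(k)\ne\chi(k)$; then $\psi(k)f(n)=\chi(k)f(n)$ forces $f(n)=0$. So $f\in N_\chi^*$.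

The group $\alpha(K)$ has order prime to $p$, so it meets $\mathbb F_p$ trivially and projects injectively to the cyclic group $C$. Hence it is cyclic, generated by some $(w,\varepsilon)$. If $\varepsilon=1$ it is trivial; take $v=0$. Otherwise, with $v=w/(1-\varepsilon)$,
$$(v,1)(0,\varepsilon)(-v,1)=(v-\varepsilon v,\varepsilon)=(w,\varepsilon).$$
In both cases $\iota_{-v}\alpha(K)\subseteq\{0\}\times C$. Since $\iota_{-v}$ fixes $\mathbb F_p$ pointwise and does not change $C$-components, $\iota_{-v}\alpha=s_{f,\chi}$.

**Step 3. Reading off the point.** Let $\psi:\hom(H,G)\to G$ be 3-local. We build the point of evaluation one component at a time. By 1-locality $\psi(s_{0,\chi})=(0,\kappa(\chi))$ with $\kappa(\chi)\in C$. Applying 3-locality to $s_{0,\chi},s_{0,\chi'},s_{0,\chi\chi'}$ gives $\kappa(\chi\chi')=\kappa(\chi)\kappa(\chi')$. Since $C$ is cyclic of order $q$ and $K$ has exponent dividing $q$, duality of finite abelian groups gives $k_0\in K$ with $\kappa(\chi)=\chi(k_0)$ for all $\chi\in\hat K$.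

By 2-locality for $s_{f,\chi}$ and $s_{0,\chi}$, we have $\psi(s_{f,\chi})=(p_\chi(f),\chi(k_0))$ for some $p_\chi(f)\in\mathbb F_p$. By 3-locality for $s_{f,\chi},s_{f',\chi},s_{f+f',\chi}$, the map $p_\chi:N_\chi^*\to\mathbb F_p$ is additive, hence linear, so $p_\chi(f)=f(n_\chi)$ for some $n_\chi\in N_\chi$. Put $h_0=\big(\sum_\chi n_\chi\big)k_0\in H$. Then $\psi(s_{f,\chi})=(f(n_\chi),\chi(k_0))=s_{f,\chi}(h_0)$.

Finally, 2-locality for $\iota_vs_{f,\chi}$ and $s_{f,\chi}$ gives $\psi(\iota_vs_{f,\chi})=\iota_v(\psi(s_{f,\chi}))=\iota_vs_{f,\chi}(h_0)$. By Step 2, $\psi$ is evaluation at $h_0$. $\square$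

## Locating the point in a subalgebra of $M_G^r$

**Proposition 4.** If the finite group $G$ is $k_G$-local, then $M_G$ is $k$-local for $k=\max(3,k_G+1)$.

Throughout the proof $M=M_G$, $A\le M^r$ is finite, $\varphi:\hom(A,M)\to M$ is $k$-local, and $n=2|G|\ge2$. For $c\in A$ the power $c^n$ is the tuple with entry $1$ where $c(i)\in G$ and $0$ elsewhere. Idempotents of $A$ are $0/1$-tuples, and they commute. We write $A^1y=\{y\}\cup Ay$.

**Step 1. A divisibility order on $A$.** This order takes the place of inclusion of sets in the null example. For $a\in A$ let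
$$\operatorname{supp}a=\{i:a(i)\ne0\},\qquad F_a=\{c\in A:c(i)\in G\ \text{for all } i\in\operatorname{supp}a\}.$$
Write $y\ge a$ if $a\in A^1y$, and $y\sim a$ if $y\ge a\ge y$. This is a preorder. Call $a$ of *$G$-type* if $a\in F_a$, that is, if all its nonzero entries are in $G$; otherwise it is of *$X$-type*. The following facts hold.

1. If $a=cy$ with $c\in A$, then $c\in F_a$, because $c(i)y(i)\ne0$ forces $c(i)\in G$. If $y\ge a$, then $\operatorname{supp}y\supseteq\operatorname{supp}a$.
2. If $c\in F_a$, then $c^na=a$: on $\operatorname{supp}a$ the entry of $c^n$ is $1$, and elsewhere both sides are $0$. Hence $a=c^{n-1}(ca)$ and $ca\sim a$. Conversely, if $b\sim a$ and $b\neq a$, then by fact 1 $\operatorname{supp}b=\operatorname{supp}a$ and $b=ca$ with $c\in F_b=F_a$. So the $\sim$-class of $a$ is $\{a\}\cup F_aa$, and $\operatorname{supp}$ and $F$ are constant on a class $\Lambda$; write $F_\Lambda$. Type is constant too: if $b=ca$ with $c\in F_a$ and $a\in F_a$, then $b$ has entries in $G$ on $\operatorname{supp}a=\operatorname{supp}b$, and the situation is symmetric.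
3. If $a$ is of $G$-type, then $y\ge a$ iff $y\in F_a$. If $y\in F_a$, then $a=ay^n=(ay^{n-1})y$. Conversely, if $y=a$ or $cy=a$, then $y(i)\in G$ wherever $a(i)\in G$, that is, on $\operatorname{supp}a$.
4. If $a$ is of $X$-type and $y\ge a$, then $y\notin F_a$, because $y$ has an entry in $X$ wherever $a$ has one.

We write $y\ge\Lambda$ if $y\ge a$ for $a\in\Lambda$, and $\Lambda\ge\Lambda'$ if the elements of $\Lambda$ are $\ge\Lambda'$; this is a partial order on classes.

*Example.* In $A=M_1$ the classes are $\{1\}$, $\{x\}$, $\{0\}$. Here $1$ and $0$ are of $G$-type, and $x$ is of $X$-type. Since $A1=\{1,0\}$ and $A^1x=\{x,0\}$, the elements $1$ and $x$ are incomparable, and both are $\ge0$.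

**Step 2. Homomorphisms from admissible pairs.** We manufacture the homomorphisms into $\{1,x_1,0\}$. Call $(F,D)$ *admissible* if $F\subseteq A$, $D\subseteq A\setminus F$, and for all $c,d,y\in A$
$$cd\in F\iff c\in F\text{ and }d\in F,\tag{2}$$
$$cy\in D\iff c\in F\text{ and }y\in D.\tag{3}$$
The empty set is allowed for $F$ and for $D$. Define $\chi_{F,D}:A\to M$ by $F\mapsto1$, $D\mapsto x_1$, everything else $\mapsto0$. This is a homomorphism. If $c\notin F$, then $cy\notin F\cup D$, so $\chi_{F,D}(cy)=0$, and $\chi_{F,D}(c)\chi_{F,D}(y)=0$ because $\chi_{F,D}(c)\in\{x_1,0\}$. If $c\in F$, then $cy\in F\iff y\in F$ and $cy\in D\iff y\in D$, so $\chi_{F,D}(cy)=\chi_{F,D}(y)=\chi_{F,D}(c)\chi_{F,D}(y)$.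

For fixed $F$, unions and differences of admissible sets $D$ are admissible, by (3). Each $F_a$ satisfies (2), since $c(i)d(i)\in G$ iff $c(i),d(i)\in G$. In the null algebra $A_r$ above, $F=\varnothing$ is admissible with every $D\subseteq\{d_1,\dots,d_r\}$, and we recover the maps $\chi_U$.

For $a$ of $X$-type let $U_a=\{y:y\ge a\}$. Then $(F_a,U_a)$ is admissible. Disjointness is fact 4. For (3), first let $cy\ge a$. Then $y\ge a$, and $a=dcy$ or $a=cy$ gives $dc\in F_a$ or $c\in F_a$ by fact 1, so $c\in F_a$ in both cases. Conversely let $c\in F_a$ and $y\ge a$. If $y=a$, then $a=c^{n-1}(ca)$, so $ca\ge a$. If $a=dy$ with $d\in A$, then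
$$(dc^{n-1})(cy)=dc^ny=a .$$
Indeed, on $\operatorname{supp}a$ we have $c(i)^n=1$. Off $\operatorname{supp}a$ we have $d(i)y(i)=0$, so $d(i)\notin G$ or $y(i)=0$, and both sides vanish. Hence $cy\ge a$.

For a class $\Lambda\ni a$ put $\chi_\Lambda=\chi_{F_a,U_a}$ and $t_\Lambda=x_1$ if $\Lambda$ is of $X$-type, and $\chi_\Lambda=\chi_{F_a,\varnothing}$ and $t_\Lambda=1$ if $\Lambda$ is of $G$-type. In both cases
$$\chi_\Lambda(y)=t_\Lambda\iff y\ge\Lambda,\tag{4}$$
$$cy\ge\Lambda\iff c\in F_\Lambda\text{ and }y\ge\Lambda.\tag{5}$$
For $X$-type this is the definition and (3). For $G$-type, $y\ge\Lambda$ means $y\in F_\Lambda$ by fact 3, and (5) is (2).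

In the example $A=M_1$ we get $\chi_{\{0\}}=\underline1$, $\chi_{\{x\}}=\mathrm{id}$, $\chi_{\{1\}}=j$.

**Step 3. Every admissible $D$ is a disjoint union of sets $U_\Lambda$.** This lets us split a set into smallest pieces, as we split a set into points. Precisely: *if $(F,D)$ is admissible, then $D$ is a disjoint union of sets $U_\Lambda$ with classes $\Lambda\subseteq D$ of $X$-type and $F_\Lambda=F$.*

First, $F_y\subseteq F$ for $y\in D$: if $c\in F_y$, then $c\cdot c^{n-1}y=y\in D$, so $c\in F$ by (3).

Let $F=\varnothing$ and $y\in D$. Then $F_y=\varnothing$, so $y\notin F_y$ is of $X$-type. If $y=cy'$ with $c\in A$, then (3) gives $c\in F$, which is impossible. So $U_y=\{y\}$, its class is $\{y\}$, and $D$ is the disjoint union of these singletons.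

Let $F\ne\varnothing$. By (2), $F$ is closed under products, so it contains idempotents $c^n$; let $e\in F$ be the product of all idempotents of $F$. For $c\in F$ we have $c^ne=e$. Let $y\in D$. Then $ey\in D$ by (3), and $F_{ey}\subseteq F$. If $c\in F$, then $c^ney=ey$, so on $\operatorname{supp}(ey)$ the entries of $c^n$, hence of $c$, lie in $G$; thus $c\in F_{ey}$. So $F_{ey}=F$, and $ey\in D$ gives $ey\notin F=F_{ey}$, so $ey$ is of $X$-type. Clearly $y\in U_{ey}$. Moreover $U_{ey}\subseteq D$: if $w=ey$ then $w\in D$, and if $cw=ey\in D$ then $w\in D$ by (3). In particular the class of $ey$ lies in $D$. So the sets $U_{ey}$ cover $D$. If $w\in U_{ey}\cap U_{ez}$ with $y,z\in D$, then $ey=w$ or $ey=cw$ with $c\in F_{ey}=F=F_{ez}$. Since $w\ge ez$, (5) gives $ey\ge ez$ in both cases. By symmetry $ey\sim ez$, and $U_{ey}=U_{ez}$.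

**Step 4. A believed set contains a believed class.** We turn the decomposition into information on $\varphi$: *if $(F,D)$ is admissible and $\varphi(\chi_{F,D})=x_1$, then there is a class $\Lambda\subseteq D$ of $X$-type with $\varphi(\chi_\Lambda)=x_1$.*

By 1-locality $D\ne\varnothing$. Suppose $D=D'\sqcup D''$ with all pairs admissible. By 3-locality there is $a$ at which $\chi_{F,D},\chi_{F,D'},\chi_{F,D''}$ take the values given by $\varphi$. Then $a\in D$, so $a\in D'$ or $a\in D''$, and $\varphi(\chi_{F,D'})=x_1$ or $\varphi(\chi_{F,D''})=x_1$. Iterate over the finite decomposition of Step 3, whose partial unions are admissible. Since $F_\Lambda=F$, $\chi_{F,U_\Lambda}=\chi_\Lambda$.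

**Step 5. The top class $\Lambda_0$.** This is the analogue of the smallest believed set. Let $\mathcal L$ be the set of classes $\Lambda$ with $\varphi(\chi_\Lambda)=t_\Lambda$. We show that $\mathcal L$ has a greatest element.

*$\mathcal L$ is nonempty.* Let $e$ be the product of all idempotents of $A$ and $\Lambda\ni e$. For all $c\in A$, $c^ne=e$ gives $c\in F_e$. So $F_e=A$, $\Lambda$ is of $G$-type, $\chi_\Lambda\equiv1$, and $\varphi(\chi_\Lambda)=1$.

*$\mathcal L$ is directed.* Let $\Lambda_1,\Lambda_2\in\mathcal L$ and $F=F_{\Lambda_1}\cap F_{\Lambda_2}$, which satisfies (2).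

Suppose both are of $G$-type. By 2-locality for $\chi_{\Lambda_1},\chi_{\Lambda_2}$ and (4) there is $a\ge\Lambda_1,\Lambda_2$, that is, $a\in F$. So $F\ne\varnothing$; let $e\in F$ be the product of all idempotents of $F$. If $c\in F$, then $c^ne=e$, so $c\in F_e$. Conversely, $e\in F$ implies $\operatorname{supp}e\supseteq\operatorname{supp}\Lambda_i$ for $i=1,2$, so $F_e\subseteq F$. Thus $F_e=F\ni e$, and the class $\Lambda\ni e$ is of $G$-type. By 3-locality for $\chi_{\Lambda_1},\chi_{\Lambda_2},\chi_\Lambda$ there is a common $a$; it lies in $F_{\Lambda_1}\cap F_{\Lambda_2}=F_e$, so $\varphi(\chi_\Lambda)=\chi_\Lambda(a)=1$ and $\Lambda\in\mathcal L$. Since $e\in F_{\Lambda_i}$, fact 3 gives $\Lambda\ge\Lambda_1,\Lambda_2$.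

Otherwise some $\Lambda_i$ is of $X$-type. Let $D=\{y:y\ge\Lambda_1\text{ and }y\ge\Lambda_2\}$. By fact 4, $D\cap F=\varnothing$, and by (5), $(F,D)$ is admissible. By 3-locality for $\chi_{\Lambda_1},\chi_{\Lambda_2},\chi_{F,D}$ and (4), the common point lies in $D$, so $\varphi(\chi_{F,D})=x_1$. By Step 4 there is a class $\Lambda\subseteq D$ of $X$-type with $\varphi(\chi_\Lambda)=x_1$. So $\Lambda\in\mathcal L$ and $\Lambda\ge\Lambda_1,\Lambda_2$.

A finite nonempty directed partial order has a greatest element; call it $\Lambda_0$ and put $F=F_{\Lambda_0}$ from now on. Any two distinct elements of $\Lambda_0$ are left multiples of each other, so a homomorphism $h:A\to M$ vanishes everywhere or nowhere on $\Lambda_0$.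

In the example $A=M_1$, if $\varphi$ is evaluation at $x$, then $\varphi(\mathrm{id})=x$, $\varphi(\underline1)=1$, $\varphi(j)=0$. So $\mathcal L=\{\{x\},\{0\}\}$ and $\Lambda_0=\{x\}$, as it should be.

**Step 6. If $h$ vanishes on $\Lambda_0$, then $\varphi(h)=0$.** This settles half of the homomorphisms. Suppose $h$ vanishes on $\Lambda_0$ and $\varphi(h)=m\ne0$. Let $F'=\{c\in F:h(c)\in G\}$; it satisfies (2) because $F$ does and $h(c)h(d)\in G$ iff $h(c),h(d)\in G$.

*(i) $\Lambda_0$ is of $G$-type and $m\in G$.* By 2-locality for $\chi_{\Lambda_0},h$ there is $a\in F$ with $h(a)=m\in G$, so $F'\ne\varnothing$. Let $e\in F'$ be the product of the idempotents of $F'$; then $h(e)\in G$ is idempotent, so $h(e)=1$. If $c\in F'$, then $c^ne=e$, so $c\in F_e$. Conversely let $c\in F_e$. Since $e\in F$, $\operatorname{supp}e\supseteq\operatorname{supp}\Lambda_0$, so $c\in F$. And $c^ne=e$ gives $h(c)^n\cdot1=1$, so $h(c)\in G$ and $c\in F'$. Thus $F_e=F'\ni e$, and the class $\Lambda\ni e$ is of $G$-type. By 3-locality for $\chi_{\Lambda_0},h,\chi_\Lambda$ the common point lies in $F$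 and is mapped by $h$ into $G$, so it lies in $F'=F_e$ and $\varphi(\chi_\Lambda)=1$. So $\Lambda\in\mathcal L$. As $e\in F$, fact 3 gives $\Lambda\ge\Lambda_0$, hence $\Lambda=\Lambda_0$. But $h(e)=1$, a contradiction.

*(ii) Otherwise.* If $\Lambda_0$ is of $X$-type let $D=\{y\ge\Lambda_0:h(y)\ne0\}$. If $\Lambda_0$ is of $G$-type, then $m\in X$; let $D=\{y\ge\Lambda_0:h(y)\in X\}$. Then $D\cap F'=\varnothing$, by fact 4 in the first case and since $h(F')\subseteq G$ in the second. Now $h(c)h(y)\ne0$ iff $h(c)\in G$ and $h(y)\ne0$, and $h(c)h(y)\in X$ iff $h(c)\in G$ and $h(y)\in X$. With (5) this shows that $(F',D)$ is admissible. By 3-locality for $\chi_{\Lambda_0},h,\chi_{F',D}$ the common point lies in $D$, so $\varphi(\chi_{F',D})=x_1$. By Step 4 some $\Lambda\in\mathcal L$ lies in $D$. Then $\Lambda\ge\Lambda_0$, so $\Lambda=\Lambda_0$. But $h\ne0$ on $\Lambda$, a contradiction.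

**Step 7. A group acting on $\Lambda_0$, and its canonical homomorphisms.** For nonvanishing $h$ the class $\Lambda_0$ is right, and the remaining freedom inside the class is a group in $\mathbb{ISP}(G)$. Fix $a_0\in\Lambda_0$, chosen idempotent if $\Lambda_0$ is of $G$-type (then $a_0\in F$ and $a_0^n=a_0^{n-1}a_0\sim a_0$, so we may replace $a_0$ by $a_0^n$). Let $Z=\operatorname{supp}a_0$. For $c\in F$ put $\bar c=c|_Z\in G^Z$ and $H=\{\bar c:c\in F\}$. It is closed under multiplication, hence a subgroup of $G^Z$ (put $H=1$ if $F=\varnothing$ or $Z=\varnothing$). So $H\in\mathbb{ISP}(G)$.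

Let $h$ be nonvanishing on $\Lambda_0$. For $c\in F$, $c^na_0=a_0$ gives $h(c)^nh(a_0)=h(a_0)\ne0$, so $h(c)\in G$. If $\bar c=\bar d$, then $ca_0=da_0$, so $h(c)h(a_0)=h(d)h(a_0)$, and $h(c)=h(d)$ by freeness. Hence $\gamma_h(\bar c):=h(c)$ defines $\gamma_h\in\hom(H,G)$ (the trivial one if $F=\varnothing$).

Conversely let $\gamma\in\hom(H,G)$. If $\Lambda_0$ is of $X$-type, then for each $y\ge\Lambda_0$ there is a unique $\eta_y\in H$ with $\eta_y\cdot y|_Z=a_0|_Z$. For existence: if $a_0=cy$ with $c\in A$, then $c\in F$, and $\eta_y=\bar c$ works; if $y=a_0$, then $\eta_y=1$ works. For uniqueness: $y$ has nonzero entries on $Z$, and $G$ acts freely. Define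
$$k_\gamma(c)=\gamma(\bar c)\ (c\in F),\qquad k_\gamma(y)=x_{\gamma(\eta_y)^{-1}}\ (y\ge\Lambda_0),\qquad k_\gamma=0\text{ elsewhere.}$$
If $\Lambda_0$ is of $G$-type, define $k_\gamma(c)=\gamma(\bar c)$ for $c\in F$ and $k_\gamma=0$ elsewhere; if $F=\varnothing$ no values of the first kind occur.

These are homomorphisms. If $c\notin F$, then by (2) and (5) $cy\notin F$ and, in the $X$-type case, $cy\not\ge\Lambda_0$. So $k_\gamma(cy)=0$, and $k_\gamma(c)\notin G$ gives $k_\gamma(c)k_\gamma(y)=0$. Let $c\in F$. If $y\in F$, then $k_\gamma(cy)=\gamma(\bar c\bar y)=k_\gamma(c)k_\gamma(y)$. If $y$ is in the region where $k_\gamma=0$, so is $cy$. In the $X$-type case with $y\ge\Lambda_0$ we have $cy\ge\Lambda_0$, and $\eta_{cy}\bar c\cdot y|_Z=a_0|_Z$ gives $\eta_{cy}\bar c=\eta_y$ by uniqueness. Hence $\eta_{cy}^{-1}=\bar c\,\eta_y^{-1}$ and $k_\gamma(cy)=x_{\gamma(\bar c)\gamma(\eta_y)^{-1}}=k_\gamma(c)k_\gamma(y)$.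

**Step 8. The point of evaluation.** We use locality of $G$ to choose the point inside $\Lambda_0$. Let $\pi(g)=\pi(x_g)=g$ for $g\in G$. By 2-locality for $k_\gamma,\chi_{\Lambda_0}$ we have $\varphi(k_\gamma)=k_\gamma(a)$ for some $a\ge\Lambda_0$, so $\varphi(k_\gamma)\ne0$. Put $\psi(\gamma)=\pi(\varphi(k_\gamma))$, a map $\hom(H,G)\to G$. Given $\gamma_1,\dots,\gamma_{k-1}$, $k$-locality for $k_{\gamma_1},\dots,k_{\gamma_{k-1}},\chi_{\Lambda_0}$ yields $a\ge\Lambda_0$ with $\varphi(k_{\gamma_i})=k_{\gamma_i}(a)$ for all $i$. So $\psi(\gamma_i)=\gamma_i(\eta_a^{-1})$ for all $i$ ($X$-type), or $\psi(\gamma_i)=\gamma_i(\bar a)$ for all $i$ ($G$-type). Thus $\psi$ is $(k-1)$-local, hence $k_G$-local. As $G$ is $k_G$-local, there is $\eta\in H$ with $\psi(\gamma)=\gamma(\eta)$ for all $\gamma$. Let $a^*=ca_0\in\Lambda_0$ with $c\in F$ and $\bar c=\eta$ (and $a^*=a_0$ if $F=\varnothing$). We claim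
$$\varphi(h)=h(a^*)\qquad\text{for all }h\in\hom(A,M).\tag{6}$$
If $h$ vanishes on $\Lambda_0$, both sides are $0$ by Step 6. Let $h$ be nonvanishing on $\Lambda_0$ and $\gamma=\gamma_h$. Then $h(a^*)=\gamma(\eta)h(a_0)$. By 3-locality for $h,k_\gamma,\chi_{\Lambda_0}$ there is $a\ge\Lambda_0$ with $h(a)=\varphi(h)$ and $k_\gamma(a)=\varphi(k_\gamma)$.

If $\Lambda_0$ is of $X$-type, then $\psi(\gamma)=\gamma(\eta_a)^{-1}$. Also $h(a_0)=\gamma(\eta_a)h(a)$: either $a_0=ca$ with $c\in F$ and $\bar c=\eta_a$, or $a=a_0$ and $\eta_a=1$. So
$$\varphi(h)=h(a)=\gamma(\eta_a)^{-1}h(a_0)=\psi(\gamma)h(a_0)=\gamma(\eta)h(a_0)=h(a^*).$$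
If $\Lambda_0$ is of $G$-type, then $a\in F$ and $\varphi(h)=h(a)=\gamma(\bar a)=k_\gamma(a)=\psi(\gamma)=\gamma(\eta)$. And $h(a_0)$ is a nonzero idempotent, so $h(a_0)=1$ and $h(a^*)=\gamma(\eta)=\varphi(h)$.

This proves (6), and with it Proposition 4. $\square$

## Theorem A, and the equivalence of locality for $G$ and $M_G$

**Proof of Theorem A.** Let $G=\mathbb F_p\rtimes C$ with $p$ odd and $C\ne1$. By Lemma 3, $G$ is 3-local, so by Proposition 4 $M_G$ is 4-local, and by Lemma 2 $M_G$ is dualizable. For $1\neq\varepsilon\in C$ we have $(1,1)(0,\varepsilon)=(1,\varepsilon)\ne(\varepsilon,\varepsilon)=(0,\varepsilon)(1,1)$, so $G$ is nonabelian and $\mathsf V(M_G)$ is residually large by Proposition 1. $\square$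

Since $M_G\in\mathbb{ISP}(M_G)$ and $M_G$ is dualizable, $M_G$ is not inherently nondualizable. With $p=3$ and $C=\{\pm1\}$ we have the $13$-element semigroup $M_{S_3}$, and the answer to the question is no.

**Proof of Theorem B(b).** If $G$ is $k$-local for some $k$, then so is $M_G$ for some $k$, by Proposition 4. Conversely let $M_G$ be $k$-local, $H\in\mathbb{ISP}(G)$ finite, and $\psi$ a $k$-local map on $\hom(H,G)$. Since $G\le M_G$, $H\in\mathbb{ISP}(M_G)$. The image of $H$ under a homomorphism to $M_G$ is a subgroup of $M_G$, with identity $0$ or $1$. If the identity is $0$, every element $m$ of it satisfies $m=0m=0$. If it is $1$, every element satisfies $m=m\cdot1$, and since $x_h\cdot1=0$ and $0$ cannot lie in a group with identity $1$, the image lies in $G$. So $\hom(H,M_G)=\hom(H,G)\cup\{\underline0\}$. Extend $\psi$ by $\underline0\mapsto0$. The extension is $k$-local, since the condition at $\underline0$ holds at every point of $H$. Hence it is an evaluation, and so is $\psi$. Thus $G$ is $k$-local. $\square$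

In particular, by Lemma 2 and Propositions 1 and 4, $M_G$ is dualizable and generates a residually large variety whenever $G$ is a nonabelian finite group that is $k$-local for some $k$.

## Bounding the subdirectly irreducibles when $xyz\approx yxz$

For Theorem B(a) we need the abelian half.

**Proposition 5.** Let $n\ge1$. Every subdirectly irreducible $S$ satisfying $xyz\approx yxz$ and $x^{n+1}y\approx xy$ has at most $2n+1$ elements.

The bound is attained for $n=1$ by $M_1=\{1,x,0\}$. It satisfies both identities, and a congruence identifying $1$ with $x$ identifies $1\cdot1=1$ with $x\cdot1=0$, while one identifying $1$ with $0$ identifies $1x=x$ with $0$. So every nontrivial congruence identifies $x$ and $0$.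

*Proof.* We may assume $|S|\ge2$. For an ideal $J$, the *Rees congruence* of $J$ is $J^2\cup\Delta$.

**Step 1. Left multiplications are invertible or zero.** Let $\lambda_s(t)=st$ and $\mathcal C=\{\mathrm{id}\}\cup\{\lambda_s:s\in S\}$. Since $\lambda_s\lambda_t=\lambda_{st}$ and $str=tsr$, $\mathcal C$ is a commutative monoid; also $c^{n+1}=c$ and $c(sr)=(cs)r$ for $c\in\mathcal C$. Let $e\in\mathcal C$ be idempotent. The relation $\theta_e=\{(s,t):es=et\}$ is a congruence, since $e(rs)=\lambda_r(es)$ and $e(sr)=(es)r$. The set $eS$ is an ideal, since $r(es)=e(rs)$ and $(es)r=e(sr)$. If $s,t\in eS$ and es $=$ et as elements, that is $es=et$, then $s=es=et=t$; so $\theta_e$ meets the Rees congruence of $eS$ in $\Delta$. By subdirect irreducibility one of the two is $\Delta$. If $\theta_e=\Delta$, then $e$ is injective, and $e(es)=es$ gives $e=\mathrm{id}$. Otherwise $eS$ has one element $0$, and as an ideal it makes $0$ a zero of $S$.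

For $c\in\mathcal C$ we have $c^{2n}=c^{n+1}c^{n-1}=c^n$, so $c^n$ is idempotent, and $c=c^nc$. So either $c^n=\mathrm{id}$, or $c^n$ and hence $c$ is the constant map $0$. Let $N=\{c\in\mathcal C:c^n=\mathrm{id}\}$, an abelian group of exponent dividing $n$, and let
$$S_1=\{s:\lambda_s\in N\},\qquad S_0=S\setminus S_1=\{s:\lambda_s\equiv0\}.$$
If $S_0\ne\varnothing$, then $S$ has a zero $0$, and $0\in S_0$. If $S_1=\varnothing$, then all products are $0$, every equivalence is a congruence, and $|S|=2$ because a set with three elements has two nontrivial equivalences meeting in $\Delta$. From now on $S_1\ne\varnothing$. Then $N=\{\lambda_s:s\in S_1\}$, since $\mathrm{id}=\lambda_s^n=\lambda_{s^n}$ for $s\in S_1$.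

**Step 2. A supply of congruences.** We collect congruences to play against each other. Let $\Theta=\{(s,t):\lambda_s=\lambda_t\}$, the kernel of the homomorphism $s\mapsto\lambda_s$.

*Every $N$-invariant equivalence $E\subseteq\Theta$ is a congruence.* Let $(s,t)\in E$. For $r\in S_1$, $(rs,rt)=(\lambda_rs,\lambda_rt)\in E$; for $r\in S_0$, $rs=rt=0$; and $sr=\lambda_sr=\lambda_tr=tr$.

*For every subgroup $L\le N$ the $L$-orbit equivalence $\Psi_L$ is a congruence*, since $r(cs)=c(rs)$ and $(cs)r=c(sr)$ for $c\in L$. Write $\Psi=\Psi_N$.

Moreover $\lambda_{cs}=c\lambda_s$. So $N$ preserves $S_1$ and $S_0$ (elements of $N$ fix $0$ if it exists). $N$ acts freely on $S_1$: if $cs=s$, then $c\lambda_s=\lambda_s$ and $c=\mathrm{id}$. In the same way $\Psi\cap\Theta$ is trivial on $S_1$. With $Z=\{z:\lambda_z=\mathrm{id}\}$, each orbit in $S_1$ contains exactly one element of $Z$, namely $\lambda_s^{-1}s$ for $s$ in the orbit. So $S_1=\bigsqcup_{z\in Z}Nz$.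

**Step 3. The case $S_0\subseteq\{0\}$.** Here we show $|S|\le\max(3,n+1)$. No element of $S_1$ is related by $\Theta$ to $0$, so $\Psi\cap\Theta=\Delta$ and one of $\Psi,\Theta$ is $\Delta$.

If $\Psi=\Delta$, then $N=1$ by freeness and $S_1=Z$. Every equivalence on $Z$, extended trivially, is an $N$-invariant equivalence inside $\Theta$, hence a congruence. So $|Z|\le2$ and $|S|\le3\le2n+1$.

If $\Theta=\Delta$, then $|Z|=1$ and $s\mapsto\lambda_s$ is injective, so $S\cong N$ or $S\cong N\cup\{0\}$. If $L,L'\le N$ are nontrivial and $L\cap L'=1$, then $\Psi_L$ and $\Psi_{L'}$ are nontrivial and, by freeness on $S_1$, meet in $\Delta$, which is impossible. So any two nontrivial subgroups of $N$ intersect nontrivially. An abelian group of bounded exponent is a direct sum of cyclic groups of prime power order; there can be at most one summand. So $N$ is trivial or cyclic of prime power order, $|N|\le n$, and $|S|\le n+1\le2n+1$.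

**Step 4. The case $|S_0|\ge2$.** Here we show $|S|=2|N|+1$ with $|N|\le n$. The relation $S_0^2\cup\Delta$ is a congruence: $\lambda_r$ with $r\in S_1$ maps $S_0$ to $S_0$, and all products with left factor in $S_0$ are $0$. It is nontrivial. The congruence $(\Theta\cap S_1^2)\cup\Delta$ (Step 2) meets it in $\Delta$, so $\Theta$ is trivial on $S_1$. Hence $|Z|=1$ and $|S_1|=|N|$.

Next, consider $\{(s,t)\in S_1^2:\lambda_s|_{S_0}=\lambda_t|_{S_0}\}\cup\Delta$. It is a congruence: for such $(s,t)$ and $r\in S_1$, the elements $rs,rt,sr,tr$ lie in $S_1$, and $\lambda_r\lambda_s,\lambda_r\lambda_t$ agree on $S_0$, as do $\lambda_s\lambda_r,\lambda_t\lambda_r$, because $\lambda_r$ maps $S_0$ to $S_0$. For $r\in S_0$, $rs=rt=0$ and $sr=\lambda_sr=\lambda_tr=tr$. It meets $S_0^2\cup\Delta$ in $\Delta$, so it is trivial. Since $N=\{\lambda_s:s\in S_1\}$, this says that $N$ acts faithfully on $S_0$.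

$N$ fixes $0$ and permutes $S_0\setminus\{0\}$. If $O\ne O'$ were two $N$-orbits there, the equivalences with only nontrivial block $O\cup\{0\}$, respectively $O'\cup\{0\}$, would be $N$-invariant and inside $\Theta$. So they would be nontrivial congruences meeting in $\Delta$, which is impossible. So $S_0=O\cup\{0\}$ with one orbit $O$. A faithful transitive action of an abelian group is regular, so $|O|=|N|$. For a subgroup $L\le N$ the partition of $O$ into $L$-orbits, extended trivially, is $N$-invariant (as $N$ is abelian) and inside $\Theta$, hence a congruence. By regularity it is nontrivial if $L\neq1$, and those of $L$ and $L'$ meet in $\Delta$ if $L\cap L'=1$. As in Step 3, $N$ is trivial or cyclic of prime power order and $|N|\le n$. So $|S|=|S_1|+|O|+1=2|N|+1\le2n+1$. $\square$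

**Proof of Theorem B(a).** Let $G$ be abelian of exponent $n$. In $M_G$, both sides of $xyz\approx yxz$ are nonzero iff $x,y\in G$ and $z\ne0$, and then they agree. For $x^{n+1}y\approx xy$: if $x\in G$, then $x^{n+1}=x$, and if $x\notin G$, both sides are $0$. So every subdirectly irreducible member of $\mathsf V(M_G)$ satisfies the hypotheses of Proposition 5 and has at most $2n+1$ elements. If $G$ is nonabelian, use Proposition 1. $\square$

## Nilpotent semigroups that are not null

We turn to Theorem C. The tool is a known criterion, which produces a map that looks like an evaluation on every finite set of homomorphisms but is not one.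

**Lemma 6.** Let $T$ be a finite semigroup, $f:\mathbb N\to\mathbb N$, $A\le T^I$, and $A_0\subseteq A$ infinite, such that

1. for every $n$ and every congruence $\theta$ on $A$ of index $\le n$, $\theta|_{A_0}$ has exactly one block with more than $f(n)$ elements;
2. $g\notin A$, where $g(s)$ is the value of the projection $\pi_s$ on the large block of $\ker\pi_s|_{A_0}$.

Then $T$ is inherently nondualizable.

*Proof.* Note that the large block is the unique infinite block of $\theta|_{A_0}$: since $A_0$ is infinite and $\theta$ has finite index, some block is infinite, and it has more than $f(n)$ elements.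

Suppose $T\in\mathbb{ISP}(N)$ with $N$ finite and dualizable. Then $A\in\mathbb{ISP}(N)$. For $h\in\hom(A,N)$ let $\varphi(h)$ be the value of $h$ on the large block of $\ker h|_{A_0}$. Its complement in $A_0$ consists of fewer than $|N|$ blocks (if any) of size at most $f(|N|)$, so it has at most $m=|N|f(|N|)$ elements. As $A_0$ is infinite, finitely many large blocks have a common element. So $\varphi$ agrees with an evaluation on each finite set of homomorphisms. Hence $\varphi$ preserves all finitary compatible relations, operations and partial operations, since each instance of preservation involves finitely many homomorphisms.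

Fix $A_1\subseteq A_0$ with $|A_1|=2m+1$. At most $m$ elements of $A_1$ are outside the large block, so $\varphi(h)$ is the majority value of $h|_{A_1}$. Thus $\varphi(h)$ depends only on $h|_{A_1}$, and $\varphi$ is continuous. As $N$ is dualizable, $\varphi$ is evaluation at some $a\in A$.

Let $s\in I$ and $\beta\in\hom(T,N)$. The large block of $\ker\pi_s|_{A_0}$ is infinite and contained in a block of $\ker(\beta\pi_s)|_{A_0}$, which is therefore the large one. So $\beta(a(s))=\varphi(\beta\pi_s)=\beta(g(s))$. Since $\hom(T,N)$ separates the points of $T$, $a(s)=g(s)$ for all $s$. So $g=a\in A$, contradicting condition 2. $\square$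

**Proof of Theorem C.** Let $T$ be the free semigroup of $\mathsf V(M)$ on $x,y$. It is finite and lies in $\mathbb{ISP}(M)$. If $M\in\mathbb{ISP}(N)$, then $T\in\mathbb{ISP}(N)$, so it suffices to show that $T$ is inherently nondualizable.

**Step 1. The product $xy$ is short.** This is where the hypothesis enters. If $xy\in T^3$, then $\mathsf V(M)\models xy\approx u$ for a word $u$ of length at least $3$. So every $S\in\mathsf V(M)$ has $S^2=S^3=\cdots$, and nilpotent members are null, contrary to hypothesis. So $c:=xy\notin T^3$, and therefore $x,y\notin T^2$. Let $e=e^2\in T$ and $d=xey\in T^3$. Then $d\ne c$, and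
$$x\cdot ey=xe\cdot y=xe\cdot ey=d .$$

**Step 2. The algebra.** We want an $A$ containing the tuples that are $c$ at a base point $\infty$ and at one further point, but not the tuple that is $c$ at $\infty$ only. Let $\mathcal E$ be the set of 2-element subsets of $\omega$, $\mathcal P$ the set of unordered pairs of disjoint members of $\mathcal E$, and $I=\{\infty\}\cup\omega\cup\mathcal P$ (disjoint union). For $\ell\in\mathcal E$ let
$$G_\ell=\{\infty\}\cup\ell\cup\{P\in\mathcal P:\ell\in P\}.$$
For $\ell\ne m$ we have $G_\ell\cap G_m=\{\infty,p\}$ if $\ell\cap m=\{p\}$, and $G_\ell\cap G_m=\{\infty,\{\ell,m\}\}$ if $\ell\cap m=\varnothing$. Define $u_\ell,v_\ell\in T^I$ by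
$$u_\ell(s)=\begin{cases}x&s\in G_\ell\\xe&s\notin G_\ell\end{cases}\qquad v_\ell(s)=\begin{cases}y&s\in G_\ell\\ey&s\notin G_\ell\end{cases}$$
and let $A$ be generated by all $u_\ell,v_\ell$. By Step 1, $u_\ell v_m$ is $c$ on $G_\ell\cap G_m$ and $d$ elsewhere. So if $\ell\cap m=\{p\}$, then $u_\ell v_m=a_p$, where $a_p$ is $c$ on $\{\infty,p\}$ and $d$ elsewhere. Let $A_0=\{a_p:p\in\omega\}$, an infinite set.

The points in $\mathcal P$ are needed. Without them, disjoint $\ell,m$ would have $G_\ell\cap G_m=\{\infty\}$, and $u_\ell v_m$ would be $c$ at $\infty$ and $d$ elsewhere, which is the very tuple that Step 4 has to exclude.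

**Step 3. Condition 1 of Lemma 6 with $f(n)=n$.** Let $\theta$ have index $\le n$. Some block of $\theta|_{A_0}$ has more than $n$ elements because $A_0$ is infinite. Suppose two distinct blocks contain $a_{p_0},\dots,a_{p_n}$ and $a_{q_0},\dots,a_{q_n}$ respectively, with all indices distinct. Write $v_{pq}$ for $v_{\{p,q\}}$, and likewise $u_{pq}$. Two of the $n+1$ elements $v_{p_iq_i}$ are $\theta$-related, say for $i=1,2$ after renumbering. Then
$$a_{p_1}=u_{p_1q_2}v_{p_1q_1}\mathrel\theta u_{p_1q_2}v_{p_2q_2}=a_{q_2},$$
a contradiction.

**Step 4. Condition 2 of Lemma 6.** Here $g(\infty)=c$, since all $a_p$ are $c$ at $\infty$. For $s\ne\infty$ at most one $a_p$ is $c$ at $s$, so $g(s)=d$. Suppose $g=w_1\cdots w_t$ with generators $w_i$. Since $w_i(\infty)\in\{x,y\}$ and $c\notin T^3$, $t\le2$. The case $t=1$ is impossible because $x,y\notin T^2\ni c$. If $t=2$, let $w_1\in\{u_\ell,v_\ell\}$ and $w_2\in\{u_m,v_m\}$, and choose $s\in G_\ell\cap G_m$ with $s\ne\infty$; this is possible for $\ell\ne m$ by Step 2, and for $\ell=m$ take $s\in\ell$. Then $w_i(s)=w_i(\infty)$, so $g(s)=g(\infty)=c\ne d$,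 a contradiction. So $g\notin A$, and Lemma 6 applies. $\square$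

## Commutative semigroups

**Proof of Corollary D.** Let $M$ be finite, commutative and not inherently nondualizable. We show that $\mathsf V(M)$ is residually small.

**Step 1. An identity $xy\approx x^iy^j$.** We use Theorem C: all nilpotent members of $\mathsf V(M)$ are null. Let $T$ be free on $x,y$ in $\mathsf V(M)$. It is finite, so the decreasing chain of its powers stabilizes: $T^l=T^{l+1}=:J$ for some $l$. The Rees quotient $T/J$, in which the ideal $J$ becomes the zero, is nilpotent, hence null. So $xy\in T^2\subseteq J\subseteq T^3$. Thus $\mathsf V(M)\models xy\approx x^iy^j$ with $i,j\ge0$ and $i+j\ge3$. By commutativity, exchanging the names of $x$ and $y$ if necessary, we may take $i\ge2$. Put $n=i+j-2\ge1$. Setting $y=x$ gives $x^2\approx x^{2+n}$, so $x^a\approx x^{a+n}$ for all $a\ge2$.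

**Step 2. The identity $x^{n+1}y\approx xy$.** We derive it in three cases. If $j=0$, then $xy\approx x^i$ and $xy\approx yx\approx y^i$, so all products are equal to one constant and $x^{n+1}y\approx xy$.

If $j\ge1$, then for $a,b\ge1$ replacing one factor $xy$ of $x^ay^b$ by $x^iy^j$ gives $x^ay^b\approx x^{a+i-1}y^{b+j-1}$. Doing this $n$ times, starting from $xy$,
$$xy\approx x^{1+n(i-1)}y^{1+n(j-1)} .$$
As $i\ge2$, the exponent $1+n(i-1)$ exceeds $n+1\ge2$ by $n(i-2)$, so $x^{1+n(i-1)}\approx x^{n+1}$. If $j=1$, this reads $xy\approx x^{n+1}y$. If $j\ge2$, the same reduction for $y$ gives $xy\approx x^{n+1}y^{n+1}$. Substituting $x^{n+1}$ for $x$, and using $(n+1)^2=(n+1)+n(n+1)$,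
$$x^{n+1}y\approx x^{(n+1)^2}y^{n+1}\approx x^{n+1}y^{n+1}\approx xy .$$

**Step 3. Conclusion.** In all cases $\mathsf V(M)$ satisfies $x^{n+1}y\approx xy$, and $xyz\approx yxz$ holds by commutativity. By Proposition 5 the subdirectly irreducible members of $\mathsf V(M)$ have at most $2n+1$ elements, so $\mathsf V(M)$ is residually small. $\square$
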